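\title{Repeated allocation without money: the sharp rate $\ln T/(15T)$ for two uniform agents}

\begin{abstract}
A planner allocates one indivisible item in each of $T$ rounds between two strategic agents whose private values are independent and uniform on $[0,1]$. No money changes hands. We prove that the best average welfare attainable in equilibrium falls short of the full-information optimum by $\ln T/(15T)+O(1/T)$, which confirms the conjecture that the rate is $\ln T/T$. The lower bound tests the envelope identity of each round against one fixed function and adds the resulting constraints along a martingale. The upper bound is an explicit promised-utility mechanism with a truthful equilibrium.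
\end{abstract}

\section{The problem and the result}\label{sec:intro}

A planner who cannot charge money can still reward and punish with future items: an agent who claims a high value today is made to give up something tomorrow. With a long horizon there is much future to trade, and one expects the welfare per round to approach what a fully informed planner would obtain. The question is how fast. The problem below is posed in \cite{BJ}, where the model has $n$ agents with arbitrary known value distributions on a bounded interval; we are concerned with two agents and uniform values.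

\subsection*{The game}
There are rounds $r=1,\dots,T$ and agents $i=1,2$. The values $v_{i,r}$ are independent and uniform on $[0,1]$, and this is common knowledge. Before round $1$ the planner commits to a publicly known \emph{mechanism}. In round $r$ agent $i$ privately observes $v_{i,r}$, both agents simultaneously send reports $\hat v_{i,r}\in[0,1]$, and the mechanism gives the item of that round to agent $1$, to agent $2$, or to nobody, possibly at random, as a function of the current reports and of all past reports and allocations. Reports and allocations become public at the end of the round. A \emph{strategy} of agent $i$ chooses each report as a function of the agent's own values so far and of the public history. Randomization is represented by seeds $\omega_0$ (planner) and $\omega_1,\omega_2$ (agents), independent of each other and of the values, and all maps are measurable. Let $Z_{i,r}\in\{0,1\}$ indicate that agent $i$ receives the item in round $r$. Agent $i$ maximizes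
\[
x_i=\frac1T\,\mathbb{E}\sum_{r=1}^T v_{i,r}Z_{i,r}.
\]
A pair of strategies is a \emph{Bayes--Nash equilibrium} if neither agent can raise $x_i$ by changing its own strategy. It is a \emph{perfect Bayesian equilibrium} if moreover there are beliefs about the opponent's private information, updated by Bayes' rule where possible, under which each strategy remains optimal after every history. Every perfect Bayesian equilibrium is a Bayes--Nash equilibrium. Let $\mathcal{V}_T$ be the set of vectors $(x_1,x_2)$ produced by some mechanism and some perfect Bayesian equilibrium of it.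

A planner who sees the values can obtain any vector in
\[
\mathcal{U}^\star=\Big\{\big(\mathbb{E}[v_1p_1(v_1,v_2)],\,\mathbb{E}[v_2p_2(v_1,v_2)]\big)\ :\ p_1,p_2\ge0 \text{ measurable},\ p_1+p_2\le1\Big\},
\]
with $v_1,v_2$ independent and uniform. The largest sum of coordinates is $\mathbb{E}\max(v_1,v_2)=\int_0^1 y\cdot 2y\,dy=\frac23$, attained by the \emph{efficient rule} that gives the item to the higher value. The quantity of interest is
\[
\Delta_T=\tfrac23-\sup_{x\in\mathcal{V}_T}(x_1+x_2).
\]
Equivalently, $T\Delta_T$ is the infimum over mechanisms and equilibria of the total \emph{loss}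
\[
L=\tfrac23T-\mathbb{E}\sum_{r=1}^T\big(v_{1,r}Z_{1,r}+v_{2,r}Z_{2,r}\big).
\]

\subsection*{The result}
It is known that $c/T\le\Delta_T\le C\ln T/T$ for all $T\ge2$, with constants $c,C>0$, and the conjecture to be decided is that $\Delta_T=\Theta(\ln T/T)$. The conjecture is true, and the leading constant can be determined.

\begin{theorem}\label{thm:main}
There is an absolute constant $C$ such that for all $T\ge2$
\[
\Big|\,T\Delta_T-\tfrac1{15}\ln T\,\Big|\le C .
\]
Hence $\Delta_T=\dfrac{\ln T}{15\,T}+O\Big(\dfrac1T\Big)$, and in particular $\Delta_T=\Theta(\ln T/T)$.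
\end{theorem}

The theorem is the conjunction of Proposition~\ref{prop:lower}, a lower bound on $L$ that holds for every Bayes--Nash equilibrium and every message space, and Proposition~\ref{prop:upper}, an upper bound attained by mechanisms in which truth-telling is a perfect Bayesian equilibrium. The proofs do not use the bounds quoted above. Section~\ref{sec:small} computes the two one-round quantities whose product is $\frac1{15}$.

\section{Where the logarithm and the constant come from}\label{sec:small}

\subsection*{The last round is lost}
In round $T$ there is no future to trade. Fix an equilibrium and let $P(y)$ be the probability that agent $i$ wins round $T$ when $v_{i,T}=y$. Fix $y$, and let the agent act as if its value were $y$ whenever its true value $x$ has $P(x)<P(y)$. This gains $\int_0^1x\,(P(y)-P(x))^+dx$, which must vanish, so $P(x)\ge P(y)$ for almost every $x$. Taking $y_n$ with $P(y_n)\to\sup P$ shows that $P$ is almost everywhere a constant $p_i$. Since $p_1+p_2\le1$, the welfare of round $T$ is $\frac12(p_1+p_2)\le\frac12$, and $L\ge\frac16$. A planner who ignores the reports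 and always serves agent $1$ has $L=T/6$. Thus
\begin{equation}\label{eq:trivial}
\tfrac16\le T\Delta_T\le \tfrac T6 ,
\end{equation}
and $\Delta_1=\frac16$. If such end effects were the only obstruction, the rate would be $1/T$.

\subsection*{Three rounds: paying with future items}
Let $T=3$. In round $1$ apply the efficient rule to the reports $y_1,y_2$. In each of rounds $2$ and $3$ ignore the new reports and give the item to agent $1$ with probability $\pi=\frac12+\frac12(y_2^2-y_1^2)\in[0,1]$, to agent $2$ otherwise. The two later rounds are worth $2\cdot\frac\pi2=\pi$ to agent $1$. If agent $2$ is truthful and agent $1$ has value $x$ and reports $y$, it wins round $1$ with probability $y$ and obtains in total $xy+\frac12+\frac16-\frac{y^2}2$, which is maximal at $y=x$. The same holds for agent $2$ by symmetry. So truth-telling is an equilibrium with $L=\frac13$, against $\frac12$ for the mechanism that ignores all reports.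

Put
\[
\varphi(v)=\frac{v^2}2-\frac16,\qquad \int_0^1\varphi=0,\qquad \int_0^1\varphi^2=\frac14\Big(\frac15-\frac19\Big)=\frac1{45}.
\]
In the example, future utility $\xi=\varphi(y_2)-\varphi(y_1)$ is moved from agent $2$ to agent $1$, so that each agent is charged $\varphi$ of its own report on average, and $\mathbb{E}\xi^2=\frac2{45}$. If $\xi$ could be paid in money, the same computation would make the efficient rule truthful in every round, at no loss. In the example the transfer was also free, but only because rounds $2$ and $3$ had already been given up. Near the efficient rule, moving utility from one agent to the other costs welfare, and we now compute how much.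

\subsection*{The price of a tilt}
For a one-round utility vector $(x_1,x_2)$ call $a=\frac12(x_1-x_2)$ its \emph{tilt} and $b=\frac23-x_1-x_2$ its \emph{loss}, so that
\begin{equation}\label{eq:coords}
x_1=\tfrac13-\tfrac b2+a,\qquad x_2=\tfrac13-\tfrac b2-a .
\end{equation}

\begin{lemma}\label{lem:frontier}
Every $x\in\mathcal{U}^\star$ satisfies $b\ge\frac32a^2$.
\end{lemma}

\begin{proof}
By symmetry let $a\ge0$; then $a\le\frac14$ because $x_1\le\frac12$ and $x_2\ge0$. Let $\varepsilon\in[0,1]$ and $\rho=1-\varepsilon$. For $c\in[0,1]$ we have $\mathbb{E}\max(v_1,c)=c^2+\frac{1-c^2}2=\frac{1+c^2}2$, so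
\[
x_1+\rho x_2\le\mathbb{E}\max(v_1,\rho v_2)=\tfrac12+\tfrac{\rho^2}6=\tfrac23-\tfrac\varepsilon3+\tfrac{\varepsilon^2}6 .
\]
By \eqref{eq:coords} the left side is $\frac23-\frac\varepsilon3-(1-\frac\varepsilon2)b+\varepsilon a$. Hence $(1-\frac\varepsilon2)b\ge\varepsilon a-\frac{\varepsilon^2}6$. The choice $\varepsilon=0$ gives $b\ge0$, and then $\varepsilon=3a\le\frac34$ gives $b\ge(1-\frac\varepsilon2)b\ge\frac32a^2$.
\end{proof}

The rules that maximize $x_1+\rho x_2$ show that the constant $\frac32$ is exact to leading order.

\begin{lemma}\label{lem:threshold}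
Let $x\in[0,\frac14)$, $\varepsilon=2-2\sqrt{1-3x}\in[0,1)$ and $\rho=1-\varepsilon$. The rule that gives the item to agent $1$ if $v_1>\rho v_2$ and to agent $2$ otherwise has tilt $x$ and loss $\psi(x)=\varepsilon^2/6$. Moreover $\varepsilon\le4x$ and $\psi(x)\le\frac32x^2+\frac{16}3x^3$.
\end{lemma}

\begin{proof}
The utilities are
\[
u_1=\mathbb{E}\,\frac{1-\rho^2v_2^2}2=\frac13+\frac\varepsilon3-\frac{\varepsilon^2}6,\qquad u_2=\mathbb{E}[v_2\cdot\rho v_2]=\frac13-\frac\varepsilon3 .
\]
So the loss is $\varepsilon^2/6$ and the tilt is $\frac\varepsilon3-\frac{\varepsilon^2}{12}$, which equals $x$ because $\varepsilon$ solves $\varepsilon^2-4\varepsilon+12x=0$. Since $\varepsilon<1$, we have $x\ge\frac\varepsilon3-\frac\varepsilon{12}=\frac\varepsilon4$. Finally $\frac32x^2=\frac{\varepsilon^2}6-\frac{\varepsilon^3}{12}+\frac{\varepsilon^4}{96}$, so $\psi(x)-\frac32x^2\le\frac{\varepsilon^3}{12}\le\frac{64}{12}x^3$.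
\end{proof}

\subsection*{A heuristic count}
Suppose round $s$ is allocated efficiently and $t_s=T-s$ rounds follow. The transfer $\xi_s$ must be delivered by tilting those rounds. Among tilts $a_1,\dots,a_t$ with sum $\xi$, the cost $\frac32\sum a_j^2$ is least when all equal $\xi/t$, and is then $\frac{3\xi^2}{2t}$. The expected price of the incentive of round $s$ is therefore $\frac32\cdot\frac2{45}\cdot\frac1{t_s}=\frac1{15t_s}$. Round $r$ carries the accumulated tilt $M_r=\sum_{s<r}\xi_s/t_s$. The $\xi_s$ are independent with mean zero, so the cross terms in $\mathbb{E}M_r^2$ vanish and the prices add up to $\frac1{15}\sum_s 1/t_s\approx\frac1{15}\ln T$. Each early round is almost free, but the sum is harmonic.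

This count is neither a lower nor an upper bound. The planner could distort round $s$ in order to reduce the charge, or punish by lowering both agents' futures instead of shifting utility between them; Section~\ref{sec:lower} shows that neither saves more than $O(1)$ in total. And the rounds that deliver a tilt must themselves elicit the truth; Section~\ref{sec:upper} builds a mechanism that does both.

\section{The lower bound}\label{sec:lower}

\begin{proposition}\label{prop:lower}
There is an absolute constant $C$ such that $L\ge\frac1{15}\ln T-C$ for every $T\ge2$, every mechanism and every Bayes--Nash equilibrium of it. This remains true if reports range over an arbitrary measurable message space.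
\end{proposition}

Fix a mechanism and an equilibrium. Then $Z_{i,r}$ is a measurable function of the seeds and of the values of rounds $1,\dots,r$. The proof uses only this function and never looks at the reports, which gives the last sentence of the proposition. Let $\mathcal{F}_r$ be the $\sigma$-field generated by the values of both agents in rounds $1,\dots,r$, and
\[
u_{i,r}=\mathbb{E}[v_{i,r}Z_{i,r}\mid\mathcal{F}_{r-1}],\qquad a_r=\tfrac12(u_{1,r}-u_{2,r}),\qquad b_r=\tfrac23-u_{1,r}-u_{2,r}.
\]
Then $L=\sum_{r=1}^T\mathbb{E}b_r$. Integrate $Z_{i,r}$ over the seeds and freeze the values of rounds before $r$. This leaves functions $p_i(v_{1,r},v_{2,r})\ge0$ with $p_1+p_2\le1$, and since the values of round $r$ are independent of $\mathcal{F}_{r-1}$, the pair $(u_{1,r},u_{2,r})$ is the point of $\mathcal{U}^\star$ that they define. By Lemma~\ref{lem:frontier}, almost surely,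
\begin{equation}\label{eq:ab}
\tfrac32a_r^2\le b_r\le\tfrac23 .
\end{equation}

\subsection*{The envelope identity}
An equilibrium need not be truthful, and its strategies may be complicated. What survives is that an agent can always imitate another value, and this ties its future utility to its current winning probability. Fix an agent $i$ and a round $s$. For $y\in[0,1]$ let $P(y)$ and $G(y)$ be the expectations of $Z_{i,s}$ and of $\sum_{r>s}v_{i,r}Z_{i,r}$ when $v_{i,s}$ is set equal to $y$ and all other values and all seeds are integrated out. Both are measurable, with $0\le P\le1$ and $0\le G\le T$.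

\begin{lemma}\label{lem:envelope}
There is a constant $c$ such that $G(x)=c+\int_0^xP(y)\,dy-xP(x)$ for almost every $x\in[0,1]$.
\end{lemma}

\begin{proof}
Let $\delta:[0,1]\to[0,1]$ be measurable. Consider the strategy that follows the equilibrium strategy but, from round $s$ on, feeds it $\delta(v_{i,s})$ in place of $v_{i,s}$. Rounds before $s$ are unaffected. From round $s$ on, the allocations are those that the equilibrium generates when the value is $\delta(v_{i,s})$. All other values and the seeds are independent of $v_{i,s}$, so the payoff from round $s$ on is $\int_0^1[xP(\delta(x))+G(\delta(x))]\,dx$. The equilibrium payoff is $\int_0^1U$, where $U(x)=xP(x)+G(x)$.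

Write $\ell_y(x)=xP(y)+G(y)$. Fix $y$ and let $\delta(x)=y$ where $\ell_y(x)>U(x)$ and $\delta(x)=x$ elsewhere. The gain $\int_0^1(\ell_y-U)^+$ must be zero; this is the only use of equilibrium in this section. So $U\ge\ell_y$ off a null set that depends on $y$. Let $V=\sup_y\ell_y$. To remove the dependence on $y$, choose $y_1,y_2,\dots$ such that the points $(P(y_n),G(y_n))$ are dense in $\{(P(y),G(y))\}\subset\mathbb{R}^2$. Then $V=\sup_n\ell_{y_n}$, so $U\ge V$ almost everywhere, while $U(x)=\ell_x(x)\le V(x)$ everywhere.

As a finite supremum of affine functions with slopes in $[0,1]$, $V$ is convex and $1$-Lipschitz. Hence it is differentiable almost everywhere and is the integral of its derivative. Let $x\in(0,1)$ be a point of differentiability with $U(x)=V(x)$. Then $V-\ell_x\ge0$ vanishes at $x$, so its derivative vanishes there: $V'(x)=P(x)$. Therefore $U(x)=V(0)+\int_0^xP$ almost everywhere, and $G(x)=U(x)-xP(x)$.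
\end{proof}

The lemma determines $G$ up to a constant, so it should be tested against a function of mean zero. For the efficient rule $P(y)=y$ it gives $G=\mathrm{const}-\varphi$, the charge of the three-round example, and this makes $\varphi$ the test function that detects that charge in full. Put
\[
k(v)=v\varphi(v)-\int_v^1\varphi=v\varphi(v)+\int_0^v\varphi=\tfrac23v^3-\tfrac13v .
\]
Multiply the identity of Lemma~\ref{lem:envelope} by $\varphi$, integrate, and exchange the order of integration:
\[
\int_0^1\varphi\,G=\int_0^1P(y)\Big[\int_y^1\varphi-y\varphi(y)\Big]dy=-\int_0^1Pk .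
\]
The right side is $-\mathbb{E}[k(v_{i,s})Z_{i,s}]$. The left side is $\mathbb{E}[\varphi(v_{i,s})\sum_{r>s}v_{i,r}Z_{i,r}]$, and $\varphi(v_{i,s})$ is $\mathcal{F}_{r-1}$-measurable for $r>s$. Thus
\begin{equation}\label{eq:tested}
\mathbb{E}\Big[\varphi(v_{i,s})\sum_{r>s}u_{i,r}\Big]=-\mathbb{E}\big[k(v_{i,s})Z_{i,s}\big]\qquad(i=1,2;\ 1\le s\le T).
\end{equation}

\subsection*{One inequality per round}
Let
\[
\xi_s=\varphi(v_{2,s})-\varphi(v_{1,s}),\qquad\chi_s=\varphi(v_{1,s})+\varphi(v_{2,s}).
\]
Each of the sequences $(\xi_s)$ and $(\chi_s)$ is i.i.d.\ with mean zero. By independence of the two agents $\mathbb{E}\xi_s^2=\mathbb{E}\chi_s^2=\frac2{45}$, and $\chi_s\in[-\frac13,\frac23]$.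

\begin{lemma}\label{lem:key}
For every round $s$,
\begin{equation}\label{eq:key}
\mathbb{E}\Big[\xi_s\sum_{r>s}a_r\Big]\ \ge\ \frac2{45}-\frac53\,\mathbb{E}b_s-\frac12\,\mathbb{E}\Big[\chi_s\sum_{r>s}b_r\Big].
\end{equation}
\end{lemma}

The future tilt must correlate with $\xi_s$ as strongly as $\xi_s$ itself does, except for two discounts, which are the two escapes named in Section~\ref{sec:small}: loss accepted in round $s$, and future loss correlated with $\chi_s$.

\begin{proof}
We first bound the right side of \eqref{eq:tested}, omitting the index $s$. On $[0,1]$ we have $k(v)\le\frac v3$ and $k'(v)=2v^2-\frac13\le\frac53$. Where $v_1\ge v_2$,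
\begin{align*}
k(v_1)-k(v_1)Z_1-k(v_2)Z_2&=(1-Z_1-Z_2)\,k(v_1)+Z_2\,\big(k(v_1)-k(v_2)\big)\\
&\le\tfrac53\big[(1-Z_1-Z_2)v_1+Z_2(v_1-v_2)\big]=\tfrac53\big[v_1-v_1Z_1-v_2Z_2\big],
\end{align*}
and where $v_2\ge v_1$ the same holds with the agents exchanged. In both cases the leading term is evaluated at $\max(v_1,v_2)$, which has density $2y$, and $\int_0^12y\,k(y)\,dy=\frac4{15}-\frac29=\frac2{45}$. Taking expectations,
\[
\mathbb{E}\big[k(v_{1,s})Z_{1,s}+k(v_{2,s})Z_{2,s}\big]\ge\tfrac2{45}-\tfrac53\mathbb{E}b_s .
\]
On the left side of \eqref{eq:tested}, the coordinates \eqref{eq:coords} give $\varphi(v_{1,s})u_{1,r}+\varphi(v_{2,s})u_{2,r}=\frac13\chi_s-\frac12\chi_sb_r-\xi_sa_r$. Add \eqref{eq:tested} for $i=1,2$ and use $\mathbb{E}\chi_s=0$.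
\end{proof}

\subsection*{The price of a single constraint}
The method is visible when only the constraint of round $1$ is used. Let $t=T-1\ge4$, $B=\sum_{r>1}\mathbb{E}b_r$ and $M=\xi_1/t$, the tilt predicted by the heuristic. Inequality \eqref{eq:key} is linear in the tilts, whereas \eqref{eq:ab} is quadratic, so we linearize at $M$: from $(a_r-M)^2\ge0$ we get $b_r\ge\frac32a_r^2\ge3a_rM-\frac32M^2$. Sum over the $t$ rounds $r>1$, and apply \eqref{eq:key} with $\chi_1\le\frac23$ and $b_r\ge0$:
\[
B\ \ge\ \frac3t\,\mathbb{E}\Big[\xi_1\sum_{r>1}a_r\Big]-\frac1{15t}\ \ge\ \frac2{15t}-\frac5t\,\mathbb{E}b_1-\frac Bt-\frac1{15t}.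
\]
Since $\frac5t\le1+\frac1t$, this gives $(1+\frac1t)L\ge\frac1{15t}$, that is $L\ge\frac1{15T}$. The bound is weaker than \eqref{eq:trivial}, but it comes from one constraint, and it shows why the escapes fail: a unit of loss buys a discount of order $1/t$ only.

\subsection*{Adding the constraints}
With all rounds present, $M$ becomes $\sum_{s<r}\xi_s/t_s$, and the multiplier of $b_r$ in the second discount becomes $Y_r=\sum_{s<r}\chi_s/t_s$. Here lies the difficulty. The crude bound on $Y_r$ is $\frac23\sum_{s<r}1/t_s$, which is not small, and the planner may place its losses exactly where $Y_r$ is large. But $Y_r$ has standard deviation at most $t_r^{-1/2}$. We therefore reserve a fraction $\eta_r$ of $b_r$ to absorb typical values of $Y_r$, and bound the rest by a tail estimate. The fraction must be much larger than $t_r^{-1/2}$ for the tails to be summable, and small enough that withholding it from the main term costs $O(1)$. The order $t_r^{-1/4}$ does both.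

\begin{proof}[Proof of Proposition~\ref{prop:lower}]
Let $K=256$. For $T\le K$ the claim follows from $L\ge0$, so let $T>K$. Put $t_s=T-s$ and call a round $s$ \emph{early} if $t_s\ge K$. Define
\[
M_r=\sum_{\substack{s<r\\ s\text{ early}}}\frac{\xi_s}{t_s},\qquad Y_r=\sum_{\substack{s<r\\ s\text{ early}}}\frac{\chi_s}{t_s},
\]
and let $\theta_r=t_r^{-1/4}$, $\eta_r=2\theta_r$ for early $r$, and $\eta_r=0$ otherwise. The cutoff $K$ makes $\eta_r\le\frac12$, so that $(1-\eta_r)^{-1}\le1+2\eta_r$. For $\omega>0$ we have $\omega a^2\ge2aM-M^2/\omega$. Split $b_r=\eta_rb_r+(1-\eta_r)b_r$ and apply \eqref{eq:ab} and this inequality to the second part: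
\begin{equation}\label{eq:split}
L\ \ge\ \sum_r\eta_r\mathbb{E}b_r+3\sum_r\mathbb{E}[a_rM_r]-\frac32\sum_r(1+2\eta_r)\,\mathbb{E}M_r^2 .
\end{equation}
Exchanging the order of summation and using Lemma~\ref{lem:key},
\[
\sum_r\mathbb{E}[a_rM_r]=\sum_{s\text{ early}}\frac1{t_s}\mathbb{E}\Big[\xi_s\sum_{r>s}a_r\Big]\ \ge\ \sum_{s\text{ early}}\frac1{t_s}\Big(\frac2{45}-\frac53\mathbb{E}b_s\Big)-\frac12\sum_r\mathbb{E}[b_rY_r].
\]
By independence across rounds, $\mathbb{E}M_r^2=\frac2{45}\sum t_s^{-2}$ over early $s<r$. There are $t_s$ rounds $r>s$, and $\sum_{r>s}\eta_r\le2\int_0^{t_s}u^{-1/4}du=\frac83t_s^{3/4}$. Hence, with $S=\sum_{j\ge1}j^{-5/4}<\infty$,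
\[
\frac32\sum_r(1+2\eta_r)\,\mathbb{E}M_r^2\ \le\ \frac1{15}\sum_{s\text{ early}}\frac1{t_s}+\frac2{15}\cdot\frac83\,S .
\]
As $s$ runs over the early rounds, $t_s$ runs over $K,\dots,T-1$. Inserting the last two displays in \eqref{eq:split},
\begin{equation}\label{eq:collected}
L\ \ge\ \frac1{15}\sum_{j=K}^{T-1}\frac1j+\sum_{r\text{ early}}\Big(\eta_r-\frac5{t_r}\Big)\mathbb{E}b_r-\frac32\sum_r\mathbb{E}[b_rY_r]-\frac{16}{45}S .
\end{equation}

It remains to bound $\mathbb{E}[b_rY_r]$. For each of the $K$ rounds that are not early, $\mathbb{E}[b_rY_r]\le\frac23(\mathbb{E}Y_r^2)^{1/2}\le1$, because $\mathbb{E}Y_r^2\le\frac2{45}\sum_{j\ge1}j^{-2}\le1$. Let $r$ be early. Since $0\le b_r\le1$,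
\[
b_rY_r\le\theta_rb_r+(Y_r-\theta_r)^+\le\theta_rb_r+\theta_r^{-3}Y_r^4,
\]
because $y\le y^4/\theta^3$ for $y\ge\theta>0$. If $X_s$ are independent with mean zero and $|X_s|\le c_s$, expanding the fourth power leaves only the terms $X_s^4$ and $X_s^2X_{s'}^2$, so $\mathbb{E}(\sum X_s)^4\le3(\sum c_s^2)^2$. Here $c_s=1/t_s$ and $\sum_{s<r}t_s^{-2}\le\sum_{j>t_r}j^{-2}\le1/t_r$. Therefore
\[
\mathbb{E}[b_rY_r]\le\theta_r\mathbb{E}b_r+3\,t_r^{-5/4}.
\]
The total coefficient of $\mathbb{E}b_r$ in \eqref{eq:collected} for early $r$ is thus at least $2\theta_r-\frac32\theta_r-\frac5{t_r}$, which is nonnegative because $t_r^{3/4}\ge64\ge10$. We conclude that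
\[
L\ \ge\ \frac1{15}\sum_{j=K}^{T-1}\frac1j-\frac32K-\frac92S-\frac{16}{45}S\ \ge\ \frac1{15}\ln T-\frac1{15}\ln K-\frac32K-5S.\qedhere
\]
\end{proof}

\section{A mechanism that attains the bound}\label{sec:upper}

\begin{proposition}\label{prop:upper}
There is an absolute constant $C$ such that for every $T\ge2$ some mechanism has truth-telling as a perfect Bayesian equilibrium and loss $L\le\frac1{15}\ln T+C$.
\end{proposition}

\subsection*{Promises and the region of states}
The mechanism remembers the past only through the total utilities $w_1,w_2$ that it has promised to the agents for the remaining rounds. With $t$ rounds left we write, as in \eqref{eq:coords},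
\[
w_1=\tfrac t3-\tfrac b2+a,\qquad w_2=\tfrac t3-\tfrac b2-a,
\]
and call $(a,b)$ the \emph{state}. We look for regions $\mathcal{R}_t$ of states such that every state in $\mathcal{R}_{t+1}$ can be split into one round of allocation and a report-dependent state in $\mathcal{R}_t$. Delivering a tilt $a$ evenly over $t$ rounds costs $t\psi(a/t)$ even with full information, and incentives should add about $\frac1{15t}$ per round. This suggests the definitions
\begin{gather*}
\Psi(x)=\tfrac32x^2+6|x|^3,\qquad f_t(a)=t\,\Psi(a/t)+c_t,\qquad\mathcal{R}_t=\{(a,b):b\ge f_t(a),\ w_1\ge0,\ w_2\ge0\},\\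
c_N=\tfrac N6,\qquad c_{t+1}=c_t+\tfrac1{15t}+C_1t^{-3/2}\qquad(t\ge N),
\end{gather*}
where $N=2000$ and $C_1$ is the absolute constant given in Step~4 below. We use $\Psi$ in place of $\psi$ for two reasons. By Lemma~\ref{lem:threshold},
\begin{equation}\label{eq:slack}
\Psi(x)-\psi(x)\ge\tfrac23x^3\qquad(0\le x<\tfrac14),
\end{equation}
and this slack will pay for the fact that incentives are more expensive at nonzero tilt. Also $\Psi(0.24)=0.1693\ldots>\frac16$, so $\Psi$ reaches the loss rate $\frac16$ of a lottery before the tilt reaches $\frac14$ and before the slope $\Psi'$ reaches $2$, where the construction would break down. The second derivative $\Psi''(x)=3+36|x|$ is $36$-Lipschitz, so Taylor's formula gives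
\begin{equation}\label{eq:taylor}
\Psi(x+h)-\Psi(x)-\Psi'(x)h\le\tfrac12\Psi''(x)h^2+6|h|^3\qquad(x,h\in\mathbb{R}).
\end{equation}

\begin{lemma}\label{lem:family}
For each $t\ge N$ there is a family of $t$-round mechanisms $\mathcal{M}_t(a,b)$, depending measurably on $(a,b)\in\mathcal{R}_t$, such that \emph{(i)} if both agents are truthful, agent $i$ obtains total expected utility $w_i$; \emph{(ii)} after every history, if the other agent is truthful from then on, being truthful from then on is optimal.
\end{lemma}

\begin{proof}
We argue by induction on $t$.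

\emph{Lottery states.} If $b\ge t/6$, then $w_1+w_2\le t/2$. In every remaining round give the item to agent $i$ with probability $2w_i/t$, by a fresh lottery that ignores the reports, and to nobody with the remaining probability. Agent $i$ obtains $t\cdot\frac{2w_i}t\cdot\frac12=w_i$ whatever is reported, so (i) and (ii) hold. This is the only place where the planner withholds the item; it needs to, since an agent must receive its promise exactly. As $c_N=N/6$, all states of $\mathcal{R}_N$ are lottery states, which starts the induction.

Assume the lemma for some $t\ge N$ and let $(a,b)\in\mathcal{R}_{t+1}$ with $b<(t+1)/6$. Put $x=a/(t+1)$. We treat $x\ge0$; for $x<0$ exchange the agents. From $(t+1)\Psi(x)\le b$ we get $\Psi(x)<\frac16$, so $x<0.24$. Put $m=\Psi'(x)=3x+18x^2$. Then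
\begin{equation}\label{eq:m}
0\le m\le8x,\qquad m\le1.76,\qquad 1-\tfrac m2\ge0.12,\qquad\Psi''(x)\le12 .
\end{equation}

\emph{Step 1: the current round.} Apply to the reports the rule of Lemma~\ref{lem:threshold} with tilt $x$; let $\varepsilon,\rho,u_1,u_2$ be as there and $\psi=\psi(x)$. Against a truthful opponent, a report $y$ wins with probability $\bar p_1(y)=\min(1,y/\rho)$ for agent $1$ and $\bar p_2(y)=\rho y$ for agent $2$. Both functions are nondecreasing. Following Lemma~\ref{lem:envelope}, the charge for reporting $y$ should be $h_i(y)=y\bar p_i(y)-\int_0^y\bar p_i$, that is,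
\[
h_1(y)=\frac{\min(y,\rho)^2}{2\rho},\qquad h_2(y)=\frac{\rho y^2}2 .
\]
Both take values in $[0,\frac12]$. Let $\tilde h_i=h_i-\int_0^1h_i$, so that $|\tilde h_i|\le\frac12$.

\emph{Step 2: what incentives require.} After reports $(y_1,y_2)$ the mechanism continues with $\mathcal{M}_t(a',b')$, where
\[
a'=tx+g(y_1,y_2),\qquad b'=b-\psi+\beta(y_1,y_2),
\]
for bounded measurable $g,\beta$ to be chosen so that $(a',b')\in\mathcal{R}_t$ for all reports. Since $u_1=\frac13-\frac\psi2+x$, $u_2=\frac13-\frac\psi2-x$ and $a=(t+1)x$, the new promises are
\[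
w_1'=w_1-u_1+g-\tfrac\beta2,\qquad w_2'=w_2-u_2-g-\tfrac\beta2 .
\]
For a function $F$ on $[0,1]^2$ let $F_1(y_1)=\int_0^1F\,dy_2$ and $F_2(y_2)=\int_0^1F\,dy_1$. We require, for all $y_1$ and all $y_2$,
\begin{equation}\label{eq:ic}
\big(g-\tfrac\beta2\big)_1=-\tilde h_1,\qquad\big(g+\tfrac\beta2\big)_2=\tilde h_2 .
\end{equation}
Suppose \eqref{eq:ic} holds. Let agent $i$ have value $z$ and report $y$ against a truthful opponent. Future values are independent of everything that happened in the current round. So by the induction hypothesis, given both reports, its continuation utility is at most $w_i'$, with equality if it is truthful afterwards. Its best total payoff is therefore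
\[
z\bar p_i(y)+(w_i-u_i)-\tilde h_i(y)=(w_i-u_i)+\int_0^1h_i+\Big[(z-y)\bar p_i(y)+\int_0^y\bar p_i\Big].
\]
Since $\bar p_i$ is nondecreasing, $(z-y)\bar p_i(y)\le\int_y^z\bar p_i$ whether $y\le z$ or $y>z$, so the bracket is at most $\int_0^z\bar p_i$, its value at $y=z$. This proves (ii) in the current round; in later rounds it is the induction hypothesis. Averaging the left side over $y=z$ gives $u_i+(w_i-u_i)-0=w_i$, which is (i).

\emph{Step 3: the choice of $g$ and $\beta$.} At $x=0$ the naive choice is $g=\xi$, $\beta=0$, as in the three-round example. It needs two corrections, because $b'\ge f_t(a')$ must hold for every pair of reports and not on average. When $a'$ moves by $g$, the boundary $f_t$ moves by about $mg+\frac{\Psi''(x)}{2t}g^2$. First, $\beta$ must contain $mg$. This changes what the agents feel: $w_1'$ moves by $(1-\frac m2)g$ and $w_2'$ by $-(1+\frac m2)g$, so $g$ must be rescaled to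
\[
g^0(y_1,y_2)=-\frac{\tilde h_1(y_1)}{1-m/2}+\frac{\tilde h_2(y_2)}{1+m/2}.
\]
At slope $m=2$ a move along the boundary would leave $w_1'$ unchanged and agent $1$ could not be charged at all; this is why \eqref{eq:m} matters. Second, $\beta$ should also follow the fluctuation of the quadratic term, so that only its mean has to be paid out of $c_{t+1}-c_t$. Without this one would pay its maximum, which at $x=0$ is $\frac3{2t}\max\xi^2=\frac3{8t}$ instead of $\frac1{15t}$. So let
\[
q=\frac{\Psi''(x)}{2t}\Big((g^0)^2-\sigma^2\Big),\qquad\sigma^2=\int_{[0,1]^2}(g^0)^2,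
\]
a function of mean zero, and offset its effect on incentives inside $g$:
\begin{equation}\label{eq:gbeta}
g=g^0+\frac{q_1(y_1)}{2-m}-\frac{q_2(y_2)}{2+m},\qquad\beta=mg+q .
\end{equation}
Since $\tilde h_1,\tilde h_2,q_1,q_2$ have mean zero,
\begin{align*}
\big(g-\tfrac\beta2\big)_1&=\big(1-\tfrac m2\big)g_1-\tfrac{q_1}2=\big(1-\tfrac m2\big)\Big(-\frac{\tilde h_1}{1-m/2}+\frac{q_1}{2-m}\Big)-\tfrac{q_1}2=-\tilde h_1,\\
\big(g+\tfrac\beta2\big)_2&=\big(1+\tfrac m2\big)g_2+\tfrac{q_2}2=\big(1+\tfrac m2\big)\Big(\frac{\tilde h_2}{1+m/2}-\frac{q_2}{2+m}\Big)+\tfrac{q_2}2=\tilde h_2,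
\end{align*}
which is \eqref{eq:ic}. By \eqref{eq:m}, $|g^0|\le\frac{0.5}{0.12}+0.5\le5$, so $|q|\le150/t$ and $|g-g^0|\le(\frac1{0.24}+\frac12)\frac{150}t\le\frac{750}t$. For $t\ge2000$ this gives $|g|\le6$ and $|\beta|\le1.76\cdot6+0.075\le11$. All these functions are continuous in $(x,y_1,y_2)$, and the cases (lottery or not, sign of $x$) are Borel conditions on the state, so the family depends measurably on $(a,b)$.

\emph{Step 4: the new state lies in $\mathcal{R}_t$.} From $b<(t+1)/6$ and $x<0.24$ we get $w_i\ge(t+1)(\frac13-\frac1{12}-0.24)=0.01(t+1)$. Hence $w_i'\ge0.01(t+1)-\frac12-6-\frac{11}2>0$, as $t\ge2000$. Next, by $b\ge(t+1)\Psi(x)+c_{t+1}$ and $\beta=\Psi'(x)g+q$,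
\[
b'-f_t(a')\ \ge\ \Psi(x)-\psi+c_{t+1}-c_t+q-t\Big[\Psi\big(x+\tfrac gt\big)-\Psi(x)-\Psi'(x)\tfrac gt\Big].
\]
By \eqref{eq:taylor} and $|g^2-(g^0)^2|\le11\cdot750/t$, the subtracted term $t[\cdots]$ is at most
\[
\frac{\Psi''(x)}{2t}g^2+\frac{6|g|^3}{t^2}\le\frac{\Psi''(x)}{2t}(g^0)^2+\frac{A_1}{t^2},\qquad A_1=6\cdot11\cdot750+6\cdot6^3 .
\]
The term $(g^0)^2$ cancels against $q$, and with \eqref{eq:slack},
\begin{equation}\label{eq:margin}
b'-f_t(a')\ \ge\ \frac23x^3+\frac1{15t}+\frac{C_1}{t^{3/2}}-\frac{\Psi''(x)}{2t}\sigma^2-\frac{A_1}{t^2}.
\end{equation}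
We compare $\sigma^2$ with its value $\frac2{45}$ at $x=0$. For independent uniform $v_1,v_2$,
\[
\sigma^2=\frac{\operatorname{Var}h_1(v_1)}{(1-m/2)^2}+\frac{\operatorname{Var}h_2(v_2)}{(1+m/2)^2},
\]
and the second term is at most $\rho^2/45\le\frac1{45}$. For the first, $|h_1(v)-\frac{v^2}2|\le\frac\varepsilon2\le2x$: for $v\le\rho$ the difference is $\frac{v^2\varepsilon}{2\rho}\le\frac{\rho\varepsilon}2$, and for $v>\rho$ it is $\frac{\rho-v^2}2$, which lies between $-\frac\varepsilon2$ and $\frac{\rho\varepsilon}2$. By the triangle inequality for standard deviations, $\operatorname{Var}h_1\le(\frac1{\sqrt{45}}+2x)^2\le\frac1{45}+2x$, and also $\operatorname{Var}h_1\le\frac14$. By \eqref{eq:m}, $(1-\frac m2)^{-2}-1\le m/0.12^2\le560x$. Hence $\sigma^2\le\frac2{45}+142x$, and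
\[
\tfrac12\Psi''(x)\sigma^2\le\big(\tfrac32+18x\big)\tfrac2{45}+6\cdot142x\le\tfrac1{15}+A_2x,\qquad A_2=853 .
\]
The excess $A_2x/t$ is of the same order as the main term when $x$ is not small, and here the slack \eqref{eq:slack} is used. For $A>0$ and $x\ge0$ we have $Ax\le\frac23x^3+2A^{3/2}$: if $x^2\ge\frac32A$ the first term suffices, and otherwise the second does. With $A=A_2/t$, the right side of \eqref{eq:margin} is at least $(C_1-2A_2^{3/2}-A_1)\,t^{-3/2}$. The choice $C_1=A_1+2A_2^{3/2}$ gives $b'\ge f_t(a')$ for all reports and completes the induction.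
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:upper}]
For $T\ge N$,
\[
c_T=\frac N6+\sum_{j=N}^{T-1}\Big(\frac1{15j}+C_1j^{-3/2}\Big)\le\frac1{15}\ln T+C,\qquad C=\frac N6+C_1\sum_{j\ge1}j^{-3/2}.
\]
If $T\ge N$ and $c_T\le\frac23T$, the state $(0,c_T)$ has $w_1=w_2\ge0$ and lies in $\mathcal{R}_T$, and by Lemma~\ref{lem:family}(i) the mechanism $\mathcal{M}_T(0,c_T)$ has loss $c_T$ under truthful play. Continuation payoffs depend only on the state, which is a function of the public reports, and on future values, which are independent of the past. So (ii) holds whatever an agent believes about the opponent's past values. With the belief that these equal the opponent's past reports, which is what Bayes' rule gives for a truthful opponent, truth-telling is a perfect Bayesian equilibrium. In the remaining cases use the mechanism that always serves agent $1$, for which truth-telling is optimal because reports are ignored. Its loss $T/6$ is at most $N/6$ if $T<N$ and at most $c_T$ if $c_T>\frac23T$.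
\end{proof}

Since $T\Delta_T$ is the infimum of $L$ over mechanisms and perfect Bayesian equilibria, Propositions~\ref{prop:lower} and~\ref{prop:upper} together prove Theorem~\ref{thm:main}.

\begin{thebibliography}{9}
\bibitem{BJ} Mo\"ise Blanchard, Patrick Jaillet, \emph{Near-Optimal Mechanisms for Resource Allocation Without Monetary Transfers}, arXiv:2408.10066 (2024).
\end{thebibliography}
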